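\title{History-Deterministic One-Counter Automata Can Be Determinized}

\begin{abstract}
A nondeterministic automaton is history-deterministic if its choices can be resolved on the fly, looking only at the prefix read so far. We prove that every language accepted by a history-deterministic one-counter automaton (realtime, with zero tests, on finite words) is accepted by a deterministic one-counter automaton. We also prove that a one-counter automaton is history-deterministic if and only if it can be determinized by deleting transitions according to a rule that depends only on the state, the letter and the counter value, and that is eventually periodic in the counter value. The deterministic automaton tracks a window of configurations of bounded width. High configurations are compared by the length of the shortest word on which they stop behaving like a finite automaton; this length is governed by a one-counter game whose value is linear in the counter up to a bounded error.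
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{one-counter automaton} (OCA) is a tuple $\mathcal A=(Q,\Sigma,\Delta,q_0,F)$ with a finite set of states $Q$, a finite alphabet $\Sigma$, an initial state $q_0$, a set of final states $F\subseteq Q$, and a finite set of transitions
\[
\Delta\subseteq Q\times\Sigma\times\{{=}0,\,{>}0\}\times\{-1,0,+1\}\times Q .
\]
A \emph{configuration} is a pair $(q,n)\in Q\times\mathbb N$, where $\mathbb N=\{0,1,2,\dots\}$. A transition $(p,a,g,e,q)$ \emph{can be taken} from $(p,n)$ on the letter $a$ if $n$ satisfies the guard $g$ (that is, $n=0$ or $n>0$) and $n+e\ge0$; it leads to $(q,n+e)$, which we call an \emph{$a$-successor} of $(p,n)$. The automaton is realtime: every transition reads a letter. For a configuration $c$, let $L(c)$ be the set of finite words that have a run from $c$ ending in a state of $F$, and let $\mathcal L(\mathcal A)=L(q_0,0)$. The automaton is \emph{deterministic} if from every configuration at most one transition can be taken on each letter. We assume throughout that $\Sigma$ and $\Delta$ are nonempty; otherwise no word other than the empty word $\varepsilon$ can be accepted.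

The automaton $\mathcal A$ is \emph{history-deterministic} if there is a \emph{resolver}, a function $r:\Delta^*\times\Sigma\to\Delta$ such that for every word $a_1\cdots a_k\in\mathcal L(\mathcal A)$ the transitions defined by $\tau_i=r(\tau_1\cdots\tau_{i-1},a_i)$ form an accepting run from $(q_0,0)$ on $a_1\cdots a_k$. The resolver sees the past but not the future: it must choose a transition on $a_i$ that works for every continuation in the language. Let HOCA and DOCA be the classes of languages accepted by history-deterministic and by deterministic OCAs. A deterministic OCA has a resolver, which takes the only available transition, so $\mathrm{DOCA}\subseteq\mathrm{HOCA}$. The question whether the two classes are equal comes from Prakash and Thejaswini \cite{PT}. The answer is yes.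

\begin{theorem}\label{thm:main}
Every language accepted by a history-deterministic OCA is accepted by a (realtime) deterministic OCA. Hence $\mathrm{HOCA}=\mathrm{DOCA}$.
\end{theorem}

The second result describes how simple a resolver can be made. A set $S\subseteq\mathbb N$ is \emph{eventually periodic} if there are $N\ge0$ and $P\ge1$ such that $n\in S\Leftrightarrow n+P\in S$ for all $n\ge N$; a partial function on $\mathbb N$ with finite range is eventually periodic if all its fibers are. A \emph{pruning} of $\mathcal A$ is a partial function $\rho:Q\times\mathbb N\times\Sigma\rightharpoonup\Delta$ such that $\rho(q,n,a)$, when defined, is a transition that can be taken from $(q,n)$ on $a$. Keeping only the transitions $\rho(q,n,a)$ gives a deterministic system on the configurations; $\mathcal L(\rho)$ denotes the set of words that it accepts from $(q_0,0)$.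

\begin{theorem}\label{thm:prune}
An OCA $\mathcal A$ is history-deterministic if and only if it has a pruning $\rho$, eventually periodic in the counter argument, with $\mathcal L(\rho)=\mathcal L(\mathcal A)$.
\end{theorem}

If the counter never moves, an OCA is a finite automaton and the subset construction answers the question. With a counter, the subset construction fails: two $a$-loops on $q_0$ with effects $0$ and $+1$ make all of $(q_0,0),\dots,(q_0,n)$ reachable on $a^n$, and one counter cannot be expected to store an arbitrary set of counter values. History-determinism says that one reachable configuration is as good as all of them together, but the resolver that finds it is an arbitrary function. We shall see in Section~\ref{sec:resolver} that it can be made to depend only on the current configuration and letter. It may still depend on the counter value in an arbitrary way, whereas a deterministic OCA only sees whether its counter is zero. It is also known that deciding whether a given OCA is history-deterministic is undecidable. All this might suggest a negative answer. On the other side, the only way in which the value $n$ influences $L(q,n)$ is that a run counts down to zero, and a finite control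 that counts down should not distinguish much more than the size of $n$ and its residue modulo some period. The proof makes the second intuition precise. No effectiveness is claimed: the construction uses finitely many facts about $\mathcal A$ that we do not compute (Remark~\ref{rem:effective}).

Section~\ref{sec:resolver} extracts from the resolver the single property that is used. Section~\ref{sec:limit} introduces two distances that measure how far a configuration is from behaving like a finite automaton, and shows the method on an example. Section~\ref{sec:games} proves that values of one-counter reachability games are linear up to a constant; this rests on the only external result that we use, the positional determinacy of mean-payoff games \cite{EM}. Section~\ref{sec:dist} expresses the distances by such games, Section~\ref{sec:windows} proves Theorem~\ref{thm:main}, and Section~\ref{sec:prune} proves Theorem~\ref{thm:prune}.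

\section{Resolvers and residuals}\label{sec:resolver}

For $R\subseteq\Sigma^*$ and $u\in\Sigma^*$, the \emph{residual} is $u^{-1}R=\{v:uv\in R\}$. For a configuration $c$, the residual $a^{-1}L(c)$ is the union of the languages $L(c')$ over the $a$-successors $c'$ of $c$, and $\varepsilon\in L(c)$ if and only if the state of $c$ is final. We write $n_c$ for the counter of $c$.

Let $\mathcal A$ be history-deterministic with resolver $r$, and let $L=\mathcal L(\mathcal A)$. It is convenient that every configuration has a successor on every letter. We add a nonfinal state $\bot$ and the transitions $(p,a,g,0,\bot)$ for all states $p$ (including $\bot$), all letters $a$ and both guards $g$. No language $L(c)$ changes, since $\bot$ is never left. From now on $\mathcal A$, $Q$, $\Delta$ denote the completed automaton; the transitions of the given automaton are called \emph{original}, and they are exactly those that do not lead to $\bot$.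

\begin{lemma}\label{lem:H}
There is a set $H$ of configurations with $(q_0,0)\in H$ such that for every $c\in H$ and $a\in\Sigma$ there is an $a$-successor $c'\in H$ of $c$ with $L(c')=a^{-1}L(c)$.
\end{lemma}

\begin{proof}
We define a configuration $c^*(u)$ for each word $u$. Put $c^*(\varepsilon)=(q_0,0)$. If $ua$ is a prefix of a word of $L$, the transitions chosen by $r$ on $ua$ form a prefix of an accepting run, and $c^*(ua)$ is the configuration that they reach. Otherwise $c^*(ua)$ is the successor of $c^*(u)$ under the $a$-transition to $\bot$. In both cases $c^*(ua)$ is an $a$-successor of $c^*(u)$; in the first case this holds because $u$ is also a prefix of a word of $L$. Hence $c^*(u)$ is reachable from $(q_0,0)$ on $u$, which gives $L(c^*(u))\subseteq u^{-1}L$. If $uv\in L$, the accepting run of the resolver on $uv$ passes through $c^*(u)$, so $v\in L(c^*(u))$. Thus $L(c^*(u))=u^{-1}L$. Let $H=\{c^*(u):u\in\Sigma^*\}$. For $c=c^*(u)$ take $c'=c^*(ua)$; then $L(c')=(ua)^{-1}L=a^{-1}L(c)$.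
\end{proof}

History-determinism enters the rest of the paper only through Lemma~\ref{lem:H}. We fix $H$. The next lemma turns such a property into a pruning; it is stated for an arbitrary assignment of languages because Section~\ref{sec:prune} needs it in that form.

\begin{lemma}\label{lem:criterion}
Let $G$ be a set of configurations with $(q_0,0)\in G$, and let $\beta(c)\subseteq\Sigma^*$ for $c\in G$ be languages such that $\beta(q_0,0)=L$ and $\varepsilon\in\beta(c)$ if and only if the state of $c$ is final. Let $\hat\rho$ assign to every $c\in G$ and $a\in\Sigma$ a transition that can be taken from $c$ on $a$ and leads to some $c'\in G$ with $\beta(c')=a^{-1}\beta(c)$. Let $\rho$ be the restriction of $\hat\rho$ to the arguments at which its value is an original transition. Then $\rho$ is a pruning of the given automaton with $\mathcal L(\rho)=L$.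
\end{lemma}

\begin{proof}
Following $\hat\rho$ from $(q_0,0)$ on a word $w$ leads to a configuration $c_w\in G$ with $\beta(c_w)=w^{-1}L$, by induction on $|w|$. So $c_w$ has a final state if and only if $\varepsilon\in w^{-1}L$, that is, $w\in L$. A run that ends in a final state never visits $\bot$ and so uses only original transitions. Hence $\rho$ and $\hat\rho$ have the same accepting runs.
\end{proof}

\begin{proposition}\label{prop:positional}
An OCA $\mathcal A$ is history-deterministic if and only if it has a pruning $\rho$ with $\mathcal L(\rho)=\mathcal L(\mathcal A)$.
\end{proposition}

\begin{proof}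
Let $\rho$ be such a pruning. If $\tau_1\cdots\tau_i$ is a run from $(q_0,0)$ to $(q,n)$ and $\rho(q,n,a)$ is defined, let $r(\tau_1\cdots\tau_i,a)=\rho(q,n,a)$; otherwise let $r(\tau_1\cdots\tau_i,a)$ be an arbitrary transition. On a word of $\mathcal L(\mathcal A)=\mathcal L(\rho)$, the function $r$ produces the accepting run of the pruned system, so it is a resolver. Conversely, if $\mathcal A$ is history-deterministic, apply Lemma~\ref{lem:criterion} with $G=H$, $\beta(c)=L(c)$, and $\hat\rho$ given by Lemma~\ref{lem:H}.
\end{proof}

This proves the ``if'' direction of Theorem~\ref{thm:prune} and isolates the difficulty: the dependence of $\rho$ on the counter. A periodic dependence cannot be avoided.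

\begin{example}\label{ex:parity}
Take states $q_0,p_0,p_1,f$ with $F=\{f\}$, the transitions $(q_0,a,g,+1,q_0)$, $(q_0,\#,g,0,p_0)$, $(q_0,\#,g,0,p_1)$ for both guards $g$, and $(p_0,b,{>}0,-1,p_1)$, $(p_1,b,{>}0,-1,p_0)$, $(p_0,c,{=}0,0,f)$. From $(p_i,n)$ the word $b^n$ leads to $(p_j,0)$ with $j\equiv i+n\pmod 2$. So $L(p_i,n)=\{b^nc\}$ if $i\equiv n\pmod 2$, and $L(p_i,n)=\emptyset$ otherwise. The language is $\{a^n\#b^nc:n\ge0\}$, and a pruning accepts it exactly when it keeps the transitions used by the accepting runs; in particular $\rho(q_0,n,\#)$ must lead to $p_{n\bmod 2}$. The automaton is history-deterministic, and ``eventually periodic'' in Theorem~\ref{thm:prune} cannot be replaced by ``eventually constant''.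
\end{example}

We use without comment that eventually periodic sets are closed under finite Boolean combinations (take a common multiple of the periods), under shifts, under finite modifications, and under $S\mapsto\{\ell k+j:k\in S\}$ for fixed $\ell\ge1$, $j\ge 0$.

\section{Limit languages and two distances}\label{sec:limit}

On short words a configuration with a large counter never meets the guard ${=}0$. This suggests comparing it with the finite automaton that pretends the counter is always positive. Let $L_q$ be the language accepted from $q$ by the nondeterministic finite automaton with states $Q$, final states $F$, and a transition $p\xrightarrow{a}q'$ whenever $(p,a,{>}0,e,q')\in\Delta$ for some $e$. We call $L_q$ the \emph{limit language} of $q$. Let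
\[
\mathcal R=\{w^{-1}L_q:\ q\in Q,\ w\in\Sigma^*\}.
\]
The family $\mathcal R$ is closed under residuals, and it is finite, since $w^{-1}L_q$ is the union of the $L_p$ over the states $p$ reached from $q$ on $w$. So we can fix $D$ such that whenever $X,Y\in\mathcal R$ and $X\not\subseteq Y$, some $v\in X\setminus Y$ has $|v|\le D$.

\begin{lemma}\label{lem:limit}
\begin{enumerate}
\item[(a)] If $|v|\le n$, then $v\in L(q,n)\Leftrightarrow v\in L_q$.
\item[(b)] If $n_1,n_2\ge D$ and $L(q_1,n_1)\subseteq L(q_2,n_2)$, then $L_{q_1}\subseteq L_{q_2}$.
\item[(c)] If $n\ge D+1$ and $(q',n')$ is an $a$-successor of $(q,n)$ with $L(q',n')=a^{-1}L(q,n)$, then $L_{q'}=a^{-1}L_q$.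
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each letter lowers the counter by at most $1$, so before each of the $|v|\le n$ letters the counter is at least $1$. Then exactly the transitions with guard ${>}0$ can be taken, and the runs of $\mathcal A$ from $(q,n)$ on $v$ project onto the runs of the finite automaton from $q$ on $v$. This is the first place where realtime is used.

(b) Otherwise some $v\in L_{q_1}\setminus L_{q_2}$ has $|v|\le D$, and (a) gives $v\in L(q_1,n_1)\setminus L(q_2,n_2)$.

(c) Let $|v|\le D$. Since $n'\ge D$ and $|av|\le n$, part (a) gives $v\in L_{q'}\Leftrightarrow v\in L(q',n')\Leftrightarrow av\in L(q,n)\Leftrightarrow av\in L_q$. So $L_{q'}$ and $a^{-1}L_q$ are members of $\mathcal R$ that agree on words of length at most $D$; by the choice of $D$ they are equal.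
\end{proof}

By (b), the limit language is a first invariant for comparing high configurations. To compare configurations with the same limit language, we measure where they depart from it. With $\min\emptyset=\infty$, let
\[
d^+(q,n)=\min\{|w|:\ w\in L(q,n)\setminus L_q\},\qquad d^-(q,n)=\min\{|w|:\ w\in L_q\setminus L(q,n)\}
\]
be the \emph{surplus distance} and the \emph{deficit distance}. Both are monotone under inclusion: if $c=(q,n)$ and $c'=(q',n')$ satisfy $L_q=L_{q'}$ and $L(c)\subseteq L(c')$, then
\begin{equation}\label{eq:mono}
d^+(c')\le d^+(c)\qquad\text{and}\qquad d^-(c)\le d^-(c'),
\end{equation}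
because $L(c)\setminus L_q\subseteq L(c')\setminus L_q$ and $L_q\setminus L(c')\subseteq L_q\setminus L(c)$. The larger language has its first surplus word earlier and its first missing word later.

\begin{example}\label{ex:method}
Take states $q_0,p,s,s'$ with $F=\{p,s,s'\}$, the transitions
\[
(q_0,a,g,0,q_0),\quad (q_0,a,g,+1,q_0),\quad (q_0,\#,g,0,p),\quad (q_0,\#,g,0,s)
\]
for both guards $g$, and $(p,b,{>}0,-1,p)$, $(s,b,{>}0,0,s')$, $(s',b,{>}0,-1,s)$. The state $p$ spends one unit of the counter per letter $b$, and the cycle through $s,s'$ spends one unit per two letters. So $L(p,n)=\{b^m:m\le n\}$, $L(s,n)=\{b^m:m\le 2n\}$ and $L(q_0,n)=\{a^j\#b^m:m\le2(n+j)\}$. The resolver that always increments and then goes to $s$ shows that the automaton is history-deterministic. The limit languages are $L_p=L_s=b^*$ and $L_{q_0}=a^*\#b^*$. There are no surplus words, and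
\[
d^-(p,n)=n+1,\qquad d^-(s,n)=2n+1,\qquad d^-(q_0,n)=2n+2 ,
\]
the last value being the length of $\#b^{2n+1}$.

Suppose we do not know the resolver but hold a configuration $(q_0,n)\in H$ whose language is the residual of $L$ by the word read so far. On $a$ the candidates are $(q_0,n)$ and $(q_0,n+1)$. By Lemma~\ref{lem:H} one of them has the correct residual, and its language contains that of the other. By \eqref{eq:mono} it has the larger deficit distance, and $2n+4>2n+2$ tells us to keep $(q_0,n+1)$. On $\#$ the candidates are $(p,n)$ and $(s,n)$, and $2n+1>n+1$ tells us to keep $(s,n)$ when $n\geq 1$. The choice was made from the linear functions alone.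

In general we shall know the distances only up to an additive constant $C$. The comparison of slope $2$ with slope $1$ survives this loss as soon as $n$ is large. The comparison of $(q_0,n)$ with $(q_0,n+1)$ does not, and we keep both. But a candidate $(q_0,i)$ can be discarded in the presence of $(q_0,n)$ once $2i+C<2n-C$. So the candidates that are kept lie in a window of bounded width, and a window is stored as one counter value and a bounded shape. For small counter values there are only finitely many windows, and the correct choice is written into the finite control.
\end{example}

Two further phenomena shape the construction. In Example~\ref{ex:parity} the states $p_0,p_1$ have limit language $\emptyset$, and $d^+(p_0,n)$ is $n+1$ for even $n$ and $\infty$ for odd $n$: slopes depend on a residue of the counter. And exact ties occur. If $p$ and $p'$ both count down on $b$, and at zero $p$ accepts $c$ while $p'$ accepts $c$ and $\#$, then $L(p,n)=\{b^nc\}$ and $L(p',n)=\{b^nc,b^n\#\}$, both limit languages are empty, and both surplus distances equal $n+1$. The distances cannot separate the two, and the deterministic automaton carries both down until the counter is small.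

\section{One-counter reachability games}\label{sec:games}

We need to show that the distances are linear up to a constant. A shortest surplus or missing word must drive the counter down, so we study how long it takes to force a counter to zero.

A \emph{game} consists of a finite set of vertices $V=V_{\min}\uplus V_{\max}$, a set of edges $E\subseteq V\times\{-1,0,1\}\times V$ with at least one edge leaving each vertex, and a target $T\subseteq V$. Positions are pairs $(v,n)\in V\times\mathbb N$, and $n$ is the \emph{level}. At $(v,n)$ with $n>0$, the owner of $v$ (player Min or player Max) picks an edge $(v,e,v')$, and the play moves to $(v',n+e)$. The play stops at level $0$. Its \emph{payoff} is the number of moves made if it stops at a vertex of $T$, and $\infty$ if it stops outside $T$ or never stops. Min wants a small payoff and Max a large one.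

Let $A_0=T\times\{0\}$, and let $A_{i+1}$ consist of $A_i$ and the positions $(v,n)$ with $n>0$ such that $v\in V_{\min}$ and some successor lies in $A_i$, or $v\in V_{\max}$ and all successors lie in $A_i$. The \emph{value} $\mathrm{val}(v,n)$ is the least $i$ with $(v,n)\in A_i$, and $\infty$ if there is none. Let $\mathrm{Win}_n=\{v:\mathrm{val}(v,n)<\infty\}$; thus $\mathrm{Win}_0=T$.

\begin{lemma}\label{lem:val}
From each position, Min can force a payoff at most its value and Max can ensure a payoff at least its value. At a position of level $n>0$ and value $\infty$, all successors have value $\infty$ if the vertex belongs to Min, and some successor has value $\infty$ if it belongs to Max.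
\end{lemma}

\begin{proof}
From $A_i$ Min forces payoff at most $i$, by induction: from $A_{i+1}\setminus A_i$ the next position is in $A_i$ if Min moves well. From outside $A_i$ Max ensures payoff greater than $i$, by induction: at level $0$ the payoff is $\infty$; at a positive level one move is made, which settles $i=0$, and from outside $A_{i+1}$ the next position is outside $A_i$ if Max moves well. This proves the first claim for finite values. Let $\mathrm{val}(v,n)=\infty$ with $n>0$. If $v\in V_{\min}$, no successor lies in any $A_i$. If $v\in V_{\max}$ and each of the finitely many successors were in some $A_i$, all would be in one $A_i$, because the $A_i$ increase, and $(v,n)$ would be in $A_{i+1}$. So Max can keep the value $\infty$ forever and $T\times\{0\}$ is never reached.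
\end{proof}

Playing strategies against each other, we get: if Min can force payoff at most $x$ then the value is at most $x$, and if Max can ensure payoff at least $x$ then the value is at least $x$.

\begin{proposition}\label{prop:win}
The sequence $(\mathrm{Win}_n)_{n\ge0}$ is eventually periodic.
\end{proposition}

\begin{proof}
For $Y\subseteq V$ let $\Phi(Y)$ be the set of $v$ such that $(v,1)$ has finite value in the game with target $Y$ in place of $T$. We claim that $\mathrm{Win}_n=\Phi(\mathrm{Win}_{n-1})$ for $n\ge1$. A play from level $n$ cannot reach level $0$ without visiting level $n-1$, and until its first visit there it is a translate of a play from level $1$. If $v\in\Phi(\mathrm{Win}_{n-1})$, Min forces from $(v,n)$ a first visit of level $n-1$ at a vertex of $\mathrm{Win}_{n-1}$ within a bounded number of moves, and then forces $T\times\{0\}$ within a bounded number of moves. If $v\notin\Phi(\mathrm{Win}_{n-1})$, Max ensures that level $n-1$ is never visited or is first visited outside $\mathrm{Win}_{n-1}$, and from there Max avoids $T\times\{0\}$. This proves the claim. There are finitely many subsets of $V$, so $\mathrm{Win}_i=\mathrm{Win}_j$ for some $i<j$, and then $\mathrm{Win}_{n+j-i}=\mathrm{Win}_n$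 for all $n\ge i$.
\end{proof}

How large is a finite value? Let $V=\{v,v'\}$, $T=\{v\}$, with edges $(v,-1,v)$, $(v,0,v')$, $(v',-1,v)$. If Min owns $v$ it takes the loop, of mean effect $-1$, and $\mathrm{val}(v,n)=n$. If Max owns $v$ it takes the cycle through $v'$, of mean effect $-\frac12$, and $\mathrm{val}(v,n)=2n$. The slope is the reciprocal of the speed of descent, and the speed of descent is the value of a mean-payoff game. We recall the result in the form that we use. A \emph{positional strategy} of a player chooses one outgoing edge at each vertex of that player; a path is \emph{consistent} with it if it uses the chosen edge whenever it leaves such a vertex.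

\begin{theorem}[Ehrenfeucht--Mycielski \cite{EM}]\label{thm:MP}
Let a finite directed graph in which every vertex has an outgoing edge carry rational edge weights, and let its vertices be partitioned between Min and Max. For every vertex $u$ there are a number $\mu(u)$ and positional strategies $\sigma_u$ of Min and $\tau_u$ of Max such that the average weights of the prefixes of every infinite path from $u$ have upper limit at most $\mu(u)$ if the path is consistent with $\sigma_u$, and lower limit at least $\mu(u)$ if it is consistent with $\tau_u$.
\end{theorem}

A version for graphs in which the players strictly alternate implies this one: simulate each move from $v$ by a move of Min followed by a move of Max, the player who does not own $v$ having a single choice, of weight $0$. This halves the averages and preserves positional strategies. The path from $u$ consistent with both $\sigma_u$ and $\tau_u$ ends by repeating a cycle, whose mean weight is then both at most and at least $\mu(u)$. So $\mu(u)$ is rational, and $|\mu(u)|\le1$ if all weights lie in $[-1,1]$.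

The mean-payoff game cannot be played on the whole graph $(V,E)$: a fast descent is of no use to Min if it ends outside $T$, as when one counts down from the wrong state in Example~\ref{ex:parity}. Proposition~\ref{prop:win} shows that the useful positions are described by a vertex and a residue, and we play on these.

\begin{proposition}\label{prop:linear}
There are $P,N_1\ge1$, $C\geq 0$ and $\lambda:V\times\mathbb Z/P\to\mathbb Q_{\ge1}\cup\{\infty\}$ such that for all $n\ge N_1$ and $v\in V$: $\mathrm{val}(v,n)=\infty$ if $\lambda(v,n\bmod P)=\infty$, and $|\mathrm{val}(v,n)-\lambda(v,n\bmod P)\,n|\le C$ otherwise. The same holds with $P$ replaced by any multiple.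
\end{proposition}

\begin{proof}
The last sentence follows by composing $\lambda$ with the reduction of residues. Choose $N_0\geq 0$ and $P\ge3$ with $\mathrm{Win}_{n+P}=\mathrm{Win}_n$ for $n\ge N_0$. Let $U\subseteq V\times\mathbb Z/P$ be such that for $n\ge N_0$
\[
\mathrm{val}(v,n)<\infty\iff(v,n\bmod P)\in U .
\]
If $U=\emptyset$, put $\lambda\equiv\infty$ and $N_1=N_0+1$. Otherwise let $\Gamma$ be the graph on $U$ with an edge $(v,j)\to(v',j+e)$ of weight $e$ for each $(v,e,v')\in E$ such that both ends lie in $U$. As $P\ge3$, the numbers $-1,0,1$ are distinct modulo $P$, so there are no parallel edges. We say that a position $(v,n)$ is in $U$ if $(v,n\bmod P)\in U$. Consider a position in $U$ of level $n>N_0$. It has finite value, and its successors have level at least $N_0$. By the definition of $A_{i+1}$, \emph{all} successors are in $U$ if the vertex belongs to Max, and \emph{some} successor is in $U$ if it belongs to Min. So every vertex of $\Gamma$ has an outgoing edge, and Theorem~\ref{thm:MP} gives $\mu:U\to\mathbb Q\cap[-1,1]$ and strategies $\sigma_u,\tau_u$.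

\emph{Finite paths.} Fix $u\in U$. Delete from $\Gamma$ the edges leaving Min's vertices that $\sigma_u$ does not choose. A cycle reachable from $u$ in the remaining graph has mean weight at most $\mu(u)$, since going to the cycle and repeating it forever is consistent with $\sigma_u$. A path of length $t$ from $u$ consistent with $\sigma_u$ decomposes, by cutting out simple cycles one after another, into such cycles and a simple path of length $l<|U|$. Its weight is at most $\mu(u)(t-l)+l\le\mu(u)t+2|U|$. The same argument with the inequalities reversed shows that a path of length $t$ from $u$ consistent with $\tau_u$ has weight at least $\mu(u)t-2|U|$.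

\emph{A strategy for Max.} From $(v,n)$ with $n>N_0$ and $u=(v,n\bmod P)\in U$, let $\hat\tau$ follow $\tau_u$ while the play is in $U$ and above level $N_0$. If Min leaves $U$, the new position has level at least $N_0$ and hence value $\infty$, and $\hat\tau$ then avoids $T\times\{0\}$ forever. After a first visit of level $N_0$ inside $U$, it plays arbitrarily.

\emph{The mean payoff is negative.} Suppose $\mu(u)\ge0$ for $u=(v,j)\in U$. Take $n\equiv j$ with $n>N_0+2|U|$. Under $\hat\tau$ the level stays at least $n-2|U|>N_0$ while the play is in $U$. So the play stays above $N_0$ forever or leaves $U$, and the payoff is $\infty$. Hence $\mathrm{val}(v,n)=\infty$, contradicting $u\in U$.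

Put $\lambda=1/|\mu|\ge1$ on $U$ and $\lambda=\infty$ elsewhere, let $\lambda_{\max}$ be the largest finite value, and let $N_1=N_0+1$. Let $n\ge N_1$ and $u=(v,n\bmod P)\in U$.

\emph{Upper bound.} Min follows $\sigma_u$ until level $N_0$. Above level $N_0$ the moves of both players stay in $U$. If level $N_0$ has not been reached after $t$ moves, then $0\le N_0<n+\mu(u)t+2|U|$, so $t<\lambda(u)(n+2|U|)$. Thus level $N_0$ is reached within $\lambda(u)(n+2|U|)+1$ moves, at a position in $U$, whose value is at most $C_0=\max\{\mathrm{val}(v',N_0):v'\in\mathrm{Win}_{N_0}\}$. Hence $\mathrm{val}(v,n)\le\lambda(u)n+2|U|\lambda_{\max}+1+C_0$.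

\emph{Lower bound.} Under $\hat\tau$, either the payoff is $\infty$, or level $N_0$ is first reached by a play inside $U$, after $t$ moves say, and the payoff is at least $t$. Then $N_0\ge n+\mu(u)t-2|U|$, so $t\ge\lambda(u)(n-N_0-2|U|)$. Hence $\mathrm{val}(v,n)\ge\lambda(u)n-\lambda_{\max}(N_0+2|U|)$.
\end{proof}

\section{The distances as game values}\label{sec:dist}

A surplus word needs one accepting run, so a single player can choose both the letters and the transitions. A missing word must defeat all runs. This is not a game condition in general, but at a configuration of $H$ one run, chosen on the fly, is as good as all runs, and so it becomes a game: Min chooses letters and Max chooses transitions. To keep track of $L_q$ during this game, we restrict Max to transitions that follow the residuals of the limit language.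

A transition $(p,a,{>}0,e,q)\in\Delta$ is \emph{tame} if $L_q=a^{-1}L_p$. Let $Q'$ be the largest set of states such that every $p\in Q'$ has, for each letter $a$, a tame $a$-transition into $Q'$. It exists because a union of sets with this property has the property, and it contains $\bot$, whose loops are tame as $L_\bot=\emptyset$.

\begin{lemma}\label{lem:tame}
There is $K\ge D+1$ such that the following holds for all $(q,n)\in H$. If $n\ge K$, then $q\in Q'$. If $n>K$ and $a\in\Sigma$, then a tame $a$-transition leads from $(q,n)$ to some $(q',n')\in H$ with $q'\in Q'$ and $L(q',n')=a^{-1}L(q,n)$.
\end{lemma}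

\begin{proof}
Let $Q_\infty$ be the set of states $q$ with $(q,n)\in H$ for infinitely many $n$. Choose $K\ge D+1$ larger than the counters of the finitely many elements of $H$ with state outside $Q_\infty$. Let $(q,n)\in H$ with $n>K$, and let $(q',n')\in H$ be the $a$-successor from Lemma~\ref{lem:H}. The transition has guard ${>}0$ and is tame by Lemma~\ref{lem:limit}(c), and $q'\in Q_\infty$ since $n'\ge K$. Every $q\in Q_\infty$ occurs in $H$ with some $n>K$, so $Q_\infty$ has the defining property of $Q'$, and $Q_\infty\subseteq Q'$.
\end{proof}

In both games below, level $n-K$ stands for the counter value $n$ of $\mathcal A$. The games stop at counter $K$, and what happens from there on is summarized by the target and a constant.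

\paragraph{The surplus game.} All vertices belong to Min; they are the pairs $(q,X)\in Q\times\mathcal R$. For each $(q,a,{>}0,e,q')\in\Delta$ and $X\in\mathcal R$ there is an edge $((q,X),e,(q',a^{-1}X))$; the transitions to $\bot$ guarantee that every vertex has an edge. The target is $T^+=\{(s,X):L(s,K)\not\subseteq X\}$. For $n\ge K$ let $\nu^+(q,n)=\mathrm{val}((q,L_q),n-K)$. Let $C_1$ be the maximum over $(s,X)\in T^+$ of the length of a shortest word in $L(s,K)\setminus X$, and $0$ if $T^+=\emptyset$.

\begin{lemma}\label{lem:surplus}
For $q\in Q$ and $n\ge K$ we have $\nu^+(q,n)\le d^+(q,n)\le\nu^+(q,n)+C_1$.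
\end{lemma}

\begin{proof}
Let $w\in L(q,n)\setminus L_q$ be shortest, with an accepting run from $(q,n)$. If all its transitions were taken at counters greater than $K$, they would all have guard ${>}0$ and $w$ would be in $L_q$. So the run visits counter $K$; let the first visit be at $(s,K)$, after the prefix $w_1$ of $w=w_1w_2$. Then $w_2\in L(s,K)\setminus w_1^{-1}L_q$, so $(s,w_1^{-1}L_q)\in T^+$, and the run on $w_1$ is a play with payoff $|w_1|$. Hence $\nu^+(q,n)\le|w_1|\le d^+(q,n)$. Conversely, let $\nu^+(q,n)<\infty$. An optimal play gives a word $w_1$ of length $\nu^+(q,n)$ and a run on $w_1$ from $(q,n)$ to some $(s,K)$ with $(s,w_1^{-1}L_q)\in T^+$. Take $v\in L(s,K)\setminus w_1^{-1}L_q$ with $|v|\le C_1$. Then $w_1v\in L(q,n)\setminus L_q$.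
\end{proof}

\paragraph{The deficit game.} Let $V_{\min}=Q'$ and $V_{\max}=Q'\times\Sigma$. The edges are $(q,0,(q,a))$ for $q\in Q'$, $a\in\Sigma$, and $((q,a),e,q')$ for each tame $(q,a,{>}0,e,q')$ with $q'\in Q'$; the definition of $Q'$ guarantees that every vertex has an edge. The target is $T^-=\{s\in Q':L_s\not\subseteq L(s,K)\}$. Each letter costs two moves, and from a vertex $q$ level $0$ can only be reached by a move of Max. For $q\in Q'$ and $n\ge K$ let $\nu^-(q,n)=\frac12\mathrm{val}(q,n-K)$, the value counted in letters. Let $C_2$ be the maximum over $s\in T^-$ of the length of a shortest word in $L_s\setminus L(s,K)$, and $0$ if $T^-=\emptyset$. In Example~\ref{ex:method}, from $(q_0,n)$ with $n>K$ Min plays $\#$, Max prefers the slow state $s$ to $p$, and Min plays $b$ until counter $K$; so $\nu^-(q_0,n)=2(n-K)+1$, a constant away from $d^-(q_0,n)=2n+2$.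

\begin{lemma}\label{lem:deficit}
Let $n\ge K$.
\begin{enumerate}
\item[(a)] If $q\in Q'$, then $\nu^-(q,n)\le d^-(q,n)$.
\item[(b)] If $(q,n)\in H$, then $d^-(q,n)\le\nu^-(q,n)+C_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w\in L_q$ with $|w|<\nu^-(q,n)$; we show $w\in L(q,n)$. Let Min play the letters of $w$ against a strategy of Max that ensures payoff at least $2\nu^-(q,n)$. Until counter $K$ is reached, the play is a run of $\mathcal A$ along tame transitions taken at counters greater than $K$. If counter $K$ is not reached while $w$ is read, the run reads all of $w$ and ends in a state $q'$ with $L_{q'}=w^{-1}L_q\ni\varepsilon$. Then $q'\in F$ and $w\in L(q,n)$. Otherwise counter $K$ is first reached in a state $s$ after a prefix $w_1$ of $w=w_1w_2$, where $w_1=\varepsilon$ and $w_1=w$ are allowed. Since $|w_1|<\nu^-(q,n)$, we have $s\notin T^-$. So $w_2\in w_1^{-1}L_q=L_s\subseteq L(s,K)$, and again $w\in L(q,n)$.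

(b) Note $q\in Q'$ by Lemma~\ref{lem:tame}. Let $t=\nu^-(q,n)<\infty$. Let Max answer each letter by the transition of Lemma~\ref{lem:tame}; this is an edge of the game as long as the counter exceeds $K$, and it keeps the configuration in $H$. Against this, an optimal strategy of Min reaches some $s\in T^-$ at counter $K$ after a word $w_1$ with $|w_1|\le t$. We have $L(s,K)=w_1^{-1}L(q,n)$ by Lemma~\ref{lem:tame} and $L_s=w_1^{-1}L_q$ by tameness. Take $v\in L_s\setminus L(s,K)$ with $|v|\le C_2$. Then $w_1v\in L_q\setminus L(q,n)$.
\end{proof}

\begin{remark}\label{rem:guess}
Part (b) fails outside $H$. Let $x$ have transitions on $\#$, with effect $0$, to final states $u$ and $u'$. From $u$, the letter $b$ leads with effect $-1$ to a final state with a $b$-loop of effect $-1$, and $c$ leads with effect $0$ to a final state with a $c$-loop of effect $0$; from $u'$ the roles of $b$ and $c$ are exchanged; all guards are ${>}0$. Then $L_u=L_{u'}=b^*\cup c^*$, and $L(x,n)=\#(b^*\cup c^*)=L_x$ for $n\ge1$, so $d^-(x,n)=\infty$. But $\nu^-(x,n)\le n-K+1$ for $n>K$: Min plays $\#$ and then repeats $b$ if Max chose $u$, and $c$ if Max chose $u'$. Here neither of $L(u,n)$, $L(u',n)$ contains the other. We shall need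 (b) only for one configuration of each window, and (a) for the others.
\end{remark}

Apply Proposition~\ref{prop:linear} to both games with a common period $P$, and let $\lambda$ denote the slope function of the respective game. Put $\lambda^+(q,n)=\lambda((q,L_q),(n-K)\bmod P)$ for $q\in Q$ and $\lambda^-(q,n)=\frac12\lambda(q,(n-K)\bmod P)$ for $q\in Q'$. These functions depend only on $q$ and $n\bmod P$ and take values in $\mathbb Q_{>0}\cup\{\infty\}$. Replacing $\lambda^\pm\cdot(n-K)$ by $\lambda^\pm n$ changes a finite estimate by at most $K$ times the largest finite slope, and passing from $\nu^+$ to $d^+$ changes it by at most $C_1$, by Lemma~\ref{lem:surplus}. We obtain: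

\begin{proposition}\label{prop:L}
There are $N_2\ge K$ and $C\ge0$ such that for every configuration $c=(q,n)$ with $n\ge N_2$:
\begin{enumerate}
\item[(a)] $d^+(c)=\infty$ if $\lambda^+(c)=\infty$, and $|d^+(c)-\lambda^+(c)\,n|\le C$ otherwise;
\item[(b)] if $q\in Q'$, then $\nu^-(c)=\infty$ if $\lambda^-(c)=\infty$, and $|\nu^-(c)-\lambda^-(c)\,n|\le C$ otherwise.
\end{enumerate}
\end{proposition}

\section{Windows and the deterministic automaton}\label{sec:windows}

All comparisons of distances reduce to one elementary fact. One letter can increase the difference of two counters by $2$, so we must get from width $W+2$ back to width $W$.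

\begin{lemma}\label{lem:slopes}
Let $\Lambda$ be a finite nonempty set of positive numbers, let $\gamma\ge0$ and $W=\lceil\gamma/\min\Lambda\rceil$. There is $N_*$ such that for all $\lambda,\lambda'\in\Lambda$ and all $n,n'>N_*$ with $|n-n'|\le W+2$, the inequality $\lambda n\le\lambda'n'+\gamma$ implies $\lambda\le\lambda'$, and it implies $n\le n'+W$ if $\lambda=\lambda'$.
\end{lemma}

\begin{proof}
Let $\eta>0$ be the least positive difference of two elements of $\Lambda$ ($\eta=1$ if there is none), and take $N_*$ with $\eta N_*>\gamma+(W+2)\max\Lambda$. If $\lambda>\lambda'$, then $(\lambda'+\eta)n\le\lambda'n'+\gamma$, so $\eta n\le\lambda'(n'-n)+\gamma\le(W+2)\max\Lambda+\gamma<\eta N_*$, contradicting $n>N_*$. If $\lambda=\lambda'$, then $n-n'\le\gamma/\lambda\le W$.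
\end{proof}

Let $\Lambda$ be the set of finite values of $\lambda^+$ and $\lambda^-$ (or $\{1\}$ if there are none) and $\gamma=2C+C_2$. Take $W$ and $N_*$ from Lemma~\ref{lem:slopes}, and fix $N\ge\max(N_2,N_*)$.

The \emph{spread} of a finite nonempty set $X$ of configurations is its largest counter minus its smallest counter. The set $X$ is \emph{faithful to} $R\subseteq\Sigma^*$ if $L(c)\subseteq R$ for all $c\in X$ and some $c^*\in X\cap H$, called a \emph{witness}, has $L(c^*)=R$. We order configurations by counter first and then by a fixed order on $Q$; this order is invariant under adding a constant to all counters. For $X$ of spread at most $W+2$ we define $\mathrm{Red}(X)$ as follows.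

\begin{enumerate}
\item[(0)] \emph{Low windows.} If some counter in $X$ is at most $N$, then $\mathrm{Red}(X)=\{c\}$, where $c$ is the least element of $X\cap H$ with $L(c)\supseteq L(c')$ for all $c'\in X$, or the least element of $X$ if there is none.
\item[(1)] \emph{Limit languages.} Otherwise, let $X_1$ be the set of $(q,n)\in X$ with $q\in Q'$ such that $L_q\supseteq L_p$ for all $(p,m)\in X$ with $p\in Q'$. If $X_1=\emptyset$, then $\mathrm{Red}(X)$ is the singleton of the least element of $X$. If not, let $M$ be the common limit language of the states in $X_1$ and continue.
\item[(2)] \emph{Surplus.} If some $c\in X_1$ has $\lambda^+(c)<\infty$, let $X_2$ be the set of $c\in X_1$ at which $\lambda^+$ takes its minimum $\hat\lambda$ on $X_1$, let $m$ be the smallest counter in $X_2$, and let $\mathrm{Red}(X)=\{c\in X_2:n_c\le m+W\}$.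
\item[(3)] \emph{Deficit.} Otherwise, if some $c\in X_1$ has $\lambda^-(c)=\infty$, let $\mathrm{Red}(X)$ be the language $M$. If not, let $X_2$ be the set of $c\in X_1$ at which $\lambda^-$ takes its maximum $\hat\lambda$ on $X_1$, let $m$ be the largest counter in $X_2$, and let $\mathrm{Red}(X)=\{c\in X_2:n_c\ge m-W\}$.
\end{enumerate}

So $\mathrm{Red}(X)$ is a nonempty subset of $X$ of spread at most $W$, or an element of $\mathcal R$. The fallback choices in (0) and (1) only make the definition total. Case (0) concerns finitely many sets $X$, since all counters are then at most $N+W+2$; this is the table for small counters.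

\begin{lemma}\label{lem:red}
If $X$ has spread at most $W+2$ and is faithful to $R$, then $\mathrm{Red}(X)$ is a set faithful to $R$, or $\mathrm{Red}(X)=M\in\mathcal R$ with $M=R$.
\end{lemma}

\begin{proof}
Let $c^*=(q^*,n^*)$ be a witness, so $L(c)\subseteq L(c^*)=R$ for all $c\in X$. A subset of $X$ that contains $c^*$ is faithful to $R$.

(0) The witness qualifies, so the chosen $c$ lies in $H$ and $R\supseteq L(c)\supseteq L(c^*)=R$. Thus $\{c\}$ is faithful to $R$.

(1) All counters exceed $N\ge K>D$. By Lemma~\ref{lem:tame}, $q^*\in Q'$, and by Lemma~\ref{lem:limit}(b), $L_q\subseteq L_{q^*}$ for all $(q,n)\in X$. So $c^*\in X_1$ and $M=L_{q^*}$. From now on \eqref{eq:mono} applies to $c\in X_1$ and $c^*$, Proposition~\ref{prop:L} applies to all elements of $X_1$, and Lemma~\ref{lem:slopes} applies to any two counters in $X$.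

(2) Let $c\in X_2$. Then $d^+(c^*)\le d^+(c)<\infty$, so $\lambda^+(c^*)<\infty$, and
\[
\lambda^+(c^*)\,n^*-C\ \le\ d^+(c^*)\ \le\ d^+(c)\ \le\ \hat\lambda\,n_c+C .
\]
Lemma~\ref{lem:slopes} gives $\lambda^+(c^*)\le\hat\lambda$, so $c^*\in X_2$ by minimality of $\hat\lambda$. For $c\in X_2$ with $n_c=m$ it then gives $n^*\le m+W$. So $c^*$ is kept.

(3) Now $\lambda^+(c^*)=\infty$, so $d^+(c^*)=\infty$, which means $R\subseteq M$. If $\lambda^-(c)=\infty$ for some $c\in X_1$, then $\infty=\nu^-(c)\le d^-(c)$ by Lemma~\ref{lem:deficit}(a), so $M\subseteq L(c)\subseteq R\subseteq M$ and $M=R$. Otherwise let $c\in X_2$. Lemma~\ref{lem:deficit}(a) for $c$, then \eqref{eq:mono}, then Lemma~\ref{lem:deficit}(b) for $c^*\in H$ give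
\[
\hat\lambda\,n_c-C\ \le\ \nu^-(c)\ \le\ d^-(c)\ \le\ d^-(c^*)\ \le\ \nu^-(c^*)+C_2\ \le\ \lambda^-(c^*)\,n^*+C+C_2 .
\]
Lemma~\ref{lem:slopes} gives $\hat\lambda\le\lambda^-(c^*)$, so $c^*\in X_2$ by maximality of $\hat\lambda$. For $c\in X_2$ with $n_c=m$ it then gives $m\le n^*+W$. So $c^*$ is kept.
\end{proof}

\paragraph{The window machine.} Let $\mathcal B$ be the deterministic system whose configurations are the nonempty sets $X\subseteq Q\times\mathbb N$ of spread at most $W$ and the languages $M\in\mathcal R$. On the letter $a$, it moves from $M$ to $a^{-1}M$, and from $X$ to $\mathrm{Red}(X')$, where $X'$ is the set of \emph{all} $a$-successors in $\mathcal A$ of elements of $X$. The set $X'$ is nonempty by the completion, and has spread at most $W+2$ because $\mathcal A$ is realtime. A set $X$ is accepting if it contains a configuration with a final state; a language $M$ is accepting if $\varepsilon\in M$. For a configuration $c$ of $\mathcal A$, let $B(c)$ be the language of $\mathcal B$ started in $\{c\}$.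

\begin{lemma}\label{lem:BL}
If $c\in H$, then $B(c)=L(c)$. In particular $B(q_0,0)=L$.
\end{lemma}

\begin{proof}
The set $\{c\}$ is faithful to $L(c)$. Let $X$ be faithful to $R$ with witness $c^*$. A successor $c'$ of $c_1\in X$ satisfies $L(c')\subseteq a^{-1}L(c_1)\subseteq a^{-1}R$, and by Lemma~\ref{lem:H} the witness has an $a$-successor in $H$ with language $a^{-1}R$. So $X'$ is faithful to $a^{-1}R$. By Lemma~\ref{lem:red} and induction, after reading $w$ the machine is in a set $X$ faithful to $R=w^{-1}L(c)$ or in the language $M=R$. In the second case it accepts if and only if $\varepsilon\in R$. In the first case, a final state in $X$ gives $\varepsilon\in R$, and if $\varepsilon\in R$ then the witness has a final state. So $\mathcal B$ accepts $w$ if and only if $w\in L(c)$.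
\end{proof}

It remains to implement $\mathcal B$ by an OCA. The machine needs bounded jumps, exact knowledge of small counters, and the residue of the counter. A \emph{periodic machine} consists of a finite set $Z$, a set $Z_F\subseteq Z$ of accepting states, numbers $J,N_0,P\ge1$, and a total function $\mathrm{step}(z,b,a)=(z',b+\delta)$ on $Z\times\mathbb N\times\Sigma$ with $|\delta|\le J$ and $b+\delta\ge0$, such that $(z',\delta)$ depends only on $z$, $a$, $\min(b,N_0)$ and $b\bmod P$. An OCA is \emph{complete deterministic} if from every configuration exactly one transition can be taken on each letter.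

\begin{lemma}\label{lem:periodic}
For every periodic machine there are $\ell\ge1$ and a complete deterministic OCA $\mathcal D$ with states $Z\times\{0,\dots,\ell-1\}$ such that the language of the machine from $(z,b)$ equals the language of $\mathcal D$ from the state $(z,b\bmod\ell)$ with counter $\lfloor b/\ell\rfloor$.
\end{lemma}

\begin{proof}
Let $\ell$ be a multiple of $P$ with $\ell\ge\max(J,N_0)$. Represent $(z,b)$ with $b=\ell k+j$, $0\le j<\ell$, by the state $(z,j)$ and the counter $k$; the final states are those with $z\in Z_F$. If $k=0$, then $b=j$. If $k>0$, then $\min(b,N_0)=N_0$ and $b\equiv j\pmod P$. So $(z',\delta)$ is determined by $(z,j)$, the letter and the guard. Let the transition go to $(z',(j+\delta)\bmod\ell)$ with effect $\lfloor(j+\delta)/\ell\rfloor$. The effect lies in $\{-1,0,1\}$ since $-\ell\le j+\delta<2\ell$, and the new counter $\lfloor(b+\delta)/\ell\rfloor$ is nonnegative since $b+\delta\ge0$.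
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We present $\mathcal B$ as a periodic machine. Represent a set $X$ by its smallest counter $b$ and its \emph{shape} $\{(q,n-b):(q,n)\in X\}$, a subset of $Q\times\{0,\dots,W\}$ that meets $Q\times\{0\}$. Represent $M\in\mathcal R$ by the state $M$ with an arbitrary $b$, and leave $b$ unchanged in every step that ends in a language. Let $Z$ consist of the shapes and the elements of $\mathcal R$. Every shape together with any $b\in\mathbb N$ represents a set, so the step function is total, and acceptance depends only on the state in $Z$. The counters of $X'$ lie in $[b-1,b+W+1]$ and are nonnegative, so $b$ changes by at most $J=W+1$ and stays nonnegative. Put $N_0=N+2$. If $b\le N+1$, then $X$ is determined by its shape and $\min(b,N_0)=b$. If $b\ge N+2$, only the guard ${>}0$ holds in $X$, so the position of $X'$ relative to $b$ depends only on the shape and the letter. All counters of $X'$ exceed $N$, so case (0) does not occur, and cases (1)--(3) depend only on the states in $X'$, the differences of the counters, and their residues modulo $P$. So the step depends only on the state, the letter, $\min(b,N_0)$ and $b\bmod P$.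

The start $\{(q_0,0)\}$ has $b=0$. Lemma~\ref{lem:periodic} gives a deterministic OCA whose initial configuration has counter $0$ and language $B(q_0,0)$, which is $L$ by Lemma~\ref{lem:BL}. With $\mathrm{DOCA}\subseteq\mathrm{HOCA}$ this gives $\mathrm{HOCA}=\mathrm{DOCA}$.
\end{proof}

\begin{remark}\label{rem:effective}
The construction consults $H$ in the choice of $K$ and in case (0), and it consults inclusions between languages of configurations in case (0) and in the targets $T^+$, $T^-$. This is a finite amount of information, which is all that the existence of $\mathcal D$ requires; we give no procedure to compute it.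
\end{remark}

\section{Eventually periodic prunings}\label{sec:prune}

An eventually periodic pruning is a periodic machine with $J=1$ (send undefined moves to $\bot$), so Theorem~\ref{thm:prune} and Lemma~\ref{lem:periodic} imply Theorem~\ref{thm:main}. Our proof runs in the other direction and uses the automaton just built. The ``if'' direction is contained in Proposition~\ref{prop:positional}, so let $\mathcal A$ be history-deterministic and keep all notation. Let $\mathcal D$ and $\ell$ be obtained from $\mathcal B$ by Lemma~\ref{lem:periodic}.

The pruning of Proposition~\ref{prop:positional} has two defects. It is defined on $H$, which depends on an arbitrary resolver, and it relies on the condition $L(c')=a^{-1}L(c)$ between languages of a nondeterministic automaton, over which we have no control. We replace $L(c)$ by $B(c)$, which agrees with it on $H$ and is the language of a configuration of the deterministic automaton $\mathcal D$, and we replace $H$ by the largest set on which the condition can be maintained. Both turn out to be eventually periodic.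

\subsection{Equivalence of nearby configurations of a deterministic OCA}

\begin{lemma}\label{lem:equiv}
Let $\mathcal D$ be a complete deterministic OCA, let $y_1,y_2$ be states and $e_1,e_2\in\{-1,0,1\}$. Then $\{k\ge1:L(y_1,k+e_1)=L(y_2,k+e_2)\}$ is eventually periodic.
\end{lemma}

The plan is to search for a distinguishing word by running the two configurations in parallel. This is a one-counter game as long as their counters stay close, and distances show that a pair whose counters drift apart is inequivalent.

\begin{proof}
All constants in this proof refer to $\mathcal D$. Let $L_y$ be the limit language of $y$. The finite automaton of ${>}0$-transitions is deterministic and complete, since from $(y,1)$ exactly these transitions can be taken. Let $d(y,k)$ be the length of a shortest word in the symmetric difference $L(y,k)\,\triangle\,L_y$.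

\emph{The distance is linear.} Consider the game whose vertices are the states of $\mathcal D$, all owned by Min, with an edge $(y,e,y')$ for each transition $(y,a,{>}0,e,y')$, and target $T=\{s:L(s,0)\ne L_s\}$. Let $C_1$ bound the lengths of shortest words in $L(s,0)\,\triangle\,L_s$ for $s\in T$. Suppose the run on a word $w_1$ from $(y,k)$ first visits counter $0$ at its end, in $(s,0)$. By determinism of both automata, $L(s,0)=w_1^{-1}L(y,k)$ and $L_s=w_1^{-1}L_y$. If $s\in T$, this yields a word of length at most $|w_1|+C_1$ in $L(y,k)\,\triangle\,L_y$. Conversely, let $w\in L(y,k)\,\triangle\,L_y$ be shortest. If all transitions of the run on $w$ were taken at positive counters, the two automata would end in the same state and agree on $w$. So the run visits counter $0$, first after a prefix $w_1$ and in a state $s$, and the rest of $w$ lies in $L(s,0)\,\triangle\,L_s$, so $s\in T$. Hence $\mathrm{val}(y,k)\le d(y,k)\le\mathrm{val}(y,k)+C_1$. By Proposition~\ref{prop:linear} there are $P,N_2,C$ and $\lambda$ with positive values such that for $k\ge N_2$: $d(y,k)=\infty$ if $\lambda(y,k\bmod P)=\infty$, and $|d(y,k)-\lambda(y,k\bmod P)\,k|\le C$ otherwise. Take $W,N_*$ from Lemma~\ref{lem:slopes} for the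 set of finite values of $\lambda$ (or $\{1\}$) and $\gamma=2C$. Let $D$ bound the lengths of shortest words separating two distinct limit languages, and let $N\ge\max(N_2,N_*,D,1)$.

\emph{Types of pairs.} A \emph{pair} is $((x_1,k_1),(x_2,k_2))$ with $|k_1-k_2|\le W+2$. Its \emph{base} is $\min(k_1,k_2)$, and it is \emph{equivalent} if $L(x_1,k_1)=L(x_2,k_2)$. Let the base exceed $N$ and write $\lambda_i=\lambda(x_i,k_i\bmod P)$. The pair is of type \emph{equal} if $L_{x_1}=L_{x_2}$ and $\lambda_1=\lambda_2=\infty$, of type \emph{tied} if $L_{x_1}=L_{x_2}$, $\lambda_1=\lambda_2<\infty$ and $|k_1-k_2|\le W$, and of type \emph{different} otherwise. The type depends only on $x_1$, $x_2$, $k_2-k_1$ and the base modulo $P$. A pair of type equal is equivalent, as $L(x_i,k_i)=L_{x_i}$. An equivalent pair is not of type different. Indeed, $L_{x_1}=L_{x_2}$, since otherwise a word of length at most $D<k_i$ separates the limit languages and, by Lemma~\ref{lem:limit}(a), the two configurations. Therefore $d(x_1,k_1)=d(x_2,k_2)$, so $\lambda_1,\lambda_2$ are both infinite or both finite. If both are finite, then $\lambda_1k_1\le\lambda_2k_2+2C$ and $\lambda_2k_2\le\lambda_1k_1+2C$, and Lemma~\ref{lem:slopes} gives $\lambda_1=\lambda_2$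 and $|k_1-k_2|\le W$.

If both configurations of a tied pair read the same letter, each counter changes by at most $1$. The result is again a pair, its \emph{successor pair}, and the base changes by at most $1$.

\emph{The game on pairs.} All vertices belong to Min. They are the tuples $(x_1,x_2,\delta,j)$ with $|\delta|\le W+2$ and $j\in\mathbb Z/P$, recording $\delta=k_2-k_1$ and the base modulo $P$, and two more vertices: $\mathsf{no}$ with a loop of effect $-1$ and $\mathsf{yes}$ with a loop of effect $0$. A tuple inherits the type of the pairs of base greater than $N$ that it records. From a tied tuple there is, for each letter, an edge to the tuple of the successor pair, with the change of base as its effect; this does not depend on the base, as both counters are positive. From a tuple of type different there is an edge of effect $0$ to $\mathsf{no}$, and from a tuple of type equal an edge of effect $0$ to $\mathsf{yes}$. The level is the base minus $N$. The target consists of $\mathsf{no}$ and the tuples $(x_1,x_2,\delta,N\bmod P)$ whose pair of base $N$ is inequivalent.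

We claim that a pair of base $b>N$ is inequivalent if and only if its tuple lies in $\mathrm{Win}_{b-N}$. Suppose a play from this position reaches the target at level $0$. It does not enter $\mathsf{yes}$, so it follows successors of tied pairs until it meets a pair of type different and base greater than $N$, or an inequivalent pair of base $N$. In both cases the pair met is inequivalent. If a word $v$ separates the successor pair under $a$, then $av$ separates the pair, by determinism; so the first pair is inequivalent. Conversely, we use induction on the length of a shortest separating word of an inequivalent pair of base $b>N$. The pair is not of type equal. If it is of type different, Min moves to $\mathsf{no}$ and descends to level $0$. If it is tied, then $L_{x_1}=L_{x_2}$ implies that $x_1$ and $x_2$ are both final or both nonfinal, so the separating word has the form $av$. The successor pair under $a$ is separated by the shorter word $v$. Its base is $N$, and then its tuple is in the target, or greater than $N$, and then the induction hypothesis applies.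

By Proposition~\ref{prop:win}, for fixed $(y_1,y_2,\delta)$ the set of $b>N$ with $(y_1,y_2,\delta,b\bmod P)\in\mathrm{Win}_{b-N}$ is eventually periodic; a period is $P$ times a period of $(\mathrm{Win}_n)$. Apply this with $\delta=e_2-e_1$, where $|\delta|\le2\le W+2$, and $b=k+\min(e_1,e_2)$.
\end{proof}

\subsection{Consistent transitions and the set $G$}

For $t=(p,a,g,e,q)\in\Delta$ let $E_t$ be the set of $n$ such that $t$ can be taken from $(p,n)$ and $B(q,n+e)=a^{-1}B(p,n)$.

\begin{lemma}\label{lem:Et}
Each $E_t$ is eventually periodic.
\end{lemma}

\begin{proof}
If $g$ is ${=}0$, then $E_t\subseteq\{0\}$. Let $g$ be ${>}0$, fix $j\in\{0,\dots,\ell-1\}$, and consider $n=\ell k+j$ with $k\ge1$; then $t$ can be taken from $(p,n)$. Let $z_p$ be the shape $\{(p,0)\}$. By Lemma~\ref{lem:periodic}, $B(p,n)$ is the language of $\mathcal D$ from the state $(z_p,j)$ with counter $k\ge1$. So $a^{-1}B(p,n)$ is its language from $(y_1,k+e_1)$, where $y_1$ and $e_1\in\{-1,0,1\}$ come from the ${>}0$-transition on $a$ and do not depend on $k$. Also $B(q,n+e)$ is the language of $\mathcal D$ from $(y_2,k+e_2)$ with $y_2=(z_q,(j+e)\bmod\ell)$ and $e_2=\lfloor(j+e)/\ell\rfloor$, which lies in $\{-1,0,1\}$ as $-1\le j+e\le\ell$.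 By Lemma~\ref{lem:equiv} the set $S_j$ of $k\ge1$ with $\ell k+j\in E_t$ is eventually periodic, and $E_t$ differs from $\bigcup_j\{\ell k+j:k\in S_j\}$ only below $\ell$.
\end{proof}

Call a set $Y$ of configurations \emph{closed} if for all $(p,n)\in Y$ and $a\in\Sigma$ there is $t=(p,a,g,e,q)\in\Delta$ with $n\in E_t$ and $(q,n+e)\in Y$. A union of closed sets is closed, so there is a largest closed set $G$. By Lemmas~\ref{lem:H} and~\ref{lem:BL} the set $H$ is closed, so $(q_0,0)\in H\subseteq G$. Membership in $G$ means that a player who chooses transitions can answer every letter forever by a transition consistent with $B$, and this is again a one-counter game.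

\begin{lemma}\label{lem:G}
For each $q\in Q$ the set $G_q=\{n:(q,n)\in G\}$ is eventually periodic.
\end{lemma}

\begin{proof}
Let all $E_t$ have period $P_3$ from $N_3\ge1$ on. Let $V_{\min}$ consist of the pairs $(q,j)\in Q\times\mathbb Z/P_3$ and a vertex $\mathsf{stuck}$, and let $V_{\max}=Q\times\Sigma\times\mathbb Z/P_3$. The edges are: from $(q,j)$ to $(q,a,j)$ with effect $0$; from $(q,a,j)$ to $(q',j+e)$ with effect $e$ for each $t=(q,a,{>}0,e,q')$ such that $E_t$ contains the numbers $n\ge N_3$ with $n\equiv j$; from $(q,a,j)$ to $\mathsf{stuck}$ with effect $0$ if there is no such $t$; and a loop at $\mathsf{stuck}$ with effect $-1$. The target consists of $\mathsf{stuck}$ and the vertices $(q,N_3\bmod P_3)$ with $(q,N_3)\notin G$. The configuration $(q,n)$ with $n\ge N_3$ corresponds to the vertex $(q,n\bmod P_3)$ at level $n-N_3$. Let $Y$ be the set of $(q,n)$ with $n\ge N_3$ whose position has value $\infty$. We claim that $Y=\{(q,n)\in G:n\ge N_3\}$. For $n=N_3$ this is the definition of the target.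

Let $(q,n)\in G$ with $n>N_3$. As long as the counter exceeds $N_3$, whatever letter Min chooses, closedness of $G$ supplies a transition $t$ with the current counter in $E_t$ and guard ${>}0$, hence an edge by which Max stays in $G$ without entering $\mathsf{stuck}$. If counter $N_3$ is reached, it is reached in $G$, outside the target. So $(q,n)\in Y$.

For the converse we show that $G\cup Y$ is closed, which gives $Y\subseteq G$. The condition holds for elements of $G$, and these include the elements of $Y$ with $n=N_3$. Let $(q,n)\in Y$ with $n>N_3$, and let $a\in\Sigma$. By Lemma~\ref{lem:val}, the vertex $(q,a,n\bmod P_3)$ at level $n-N_3$ has value $\infty$ and has a successor of value $\infty$. This successor is not at $\mathsf{stuck}$, whose value at level $i$ is $i$. So the move comes from some $t=(q,a,{>}0,e,q')$ with $n\in E_t$ and leads to the position of $(q',n+e)$, where $n+e\ge N_3$. Hence $(q',n+e)\in Y$.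

Thus, for $n\ge N_3$, we have $n\in G_q$ if and only if $(q,n\bmod P_3)\notin\mathrm{Win}_{n-N_3}$, and Proposition~\ref{prop:win} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:prune}, ``only if'']
Fix an ordering of $\Delta$. For $(p,n)\in G$ and $a\in\Sigma$ let $\hat\rho(p,n,a)$ be the first $t=(p,a,g,e,q)$ with $n\in E_t$ and $n+e\in G_q$; it exists because $G$ is closed. Leave $\hat\rho$ undefined outside $G$. For fixed $p$ and $a$, each fiber of $\hat\rho$ is a Boolean combination of $G_p$, sets $E_t$ and shifts of sets $G_q$, so it is eventually periodic by Lemmas~\ref{lem:Et} and~\ref{lem:G}. The same holds for the restriction $\rho$ of $\hat\rho$ to the arguments at which its value is original. Apply Lemma~\ref{lem:criterion} with $\beta=B$: we have $(q_0,0)\in G$, $B(q_0,0)=L$ by Lemma~\ref{lem:BL}, $\varepsilon\in B(c)$ if and only if the state of $c$ is final by the acceptance condition of $\mathcal B$, and $B(q,n+e)=a^{-1}B(p,n)$ along $\hat\rho$ by the definition of $E_t$. Hence $\rho$ is an eventually periodic pruning of the given automaton with $\mathcal L(\rho)=L$.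
\end{proof}

\begin{thebibliography}{9}

\bibitem{EM}
Ehrenfeucht and Mycielski, \emph{Int. J. Game Theory} 8, 1979.

\bibitem{PT}
Keya Prakash and K. S. Thejaswini, \emph{On History-Deterministic One-Counter Nets}, arXiv:2210.10084 (2022).

\end{thebibliography}
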